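# A terminal Moishezon degeneration with no canonical projective model

## 1. Quadric surfaces degenerating to a cone

Let $\Delta$ be the unit disc with coordinate $t$, and let
$$\mathcal Q=\{xy=z^2-t^2u^2\}\subset\mathbb P^3\times\Delta .$$
For $t\ne0$ the fibre $Q_t$ is a smooth quadric. The fibre $Q_0$ is the quadric cone with vertex $v=(x{:}y{:}z{:}u)=(0{:}0{:}0{:}1)$. In the chart $u=1$ the total space is $xy=(z-t)(z+t)$, an ordinary double point.

We change the family over $t=0$ only. Let $\mathcal X\subset\mathcal Q\times\mathbb P^1_{(p:q)}$ be given by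
$$xq=(z-tu)p,\qquad (z+tu)q=yp .$$
Near $v$, put $u=1$. In the chart $q=1$ we get $z=yp-t$ and $x=(yp-2t)p$, so $(y,p,t)$ are coordinates. In the chart $p=1$ we get $z=xq+t$ and $y=(xq+2t)q$, so $(x,q,t)$ are coordinates. So $\mathcal X$ is smooth over $\Delta$ there. The map $\mathcal X\to\mathcal Q$ is an isomorphism outside $v\in Q_0$, and over $v$ it has the curve $C\cong\mathbb P^1_{(p:q)}$.

On $X_0$ put $t=0$. The two charts have coordinates $(y,p)$ and $(x,q)$ with $q=1/p$ and $y=q^2x$, and $C=\{y=0\}$, respectively $\{x=0\}$. The conormal bundle of $C$ is generated by $y$ and by $x$ in the two charts, and $y=q^2x$ has a double zero at $q=0$. So the conormal bundle has degree $2$, that is, $C^2=-2$. By adjunction $K_{X_0}\cdot C=0$, hence $K_{X_0}=\mu^*K_{Q_0}$ for $\mu:X_0\to Q_0$. In words, $X_0$ is smooth, while $Q_0$ has a divisor $C$ over it with discrepancy $0$. Thus $Q_0$ is canonical but not terminal.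

Two families that agree over $\Delta\setminus0$, and whose special fibres are bimeromorphic, can have special fibres with different singularities: a divisor $C$ that is exceptional over one special fibre is an honest divisor on the other. Also, a base change may be useful. If we start from $xy=z^2-tu^2$, the total space is smooth near $v$ (there $t=z^2-xy$, with coordinates $x,y,z$), and $\mathcal Q$ appears only after $t=\sigma^2$.

Both families here are projective, and both special fibres are canonical. Suppose now that we are given only a *Moishezon* family, that is, one bimeromorphic to a projective family, and that its special fibre has mild singularities. Can we choose a projective family with the same special fibre up to bimeromorphic maps, and keep the singularities of the special fibre mild, perhaps after a base change? In what follows the analogue of $C$ will have discrepancy $-\frac13$, and the answer will be no.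

## 2. Moishezon families, discrepancies, and the conjecture

All complex spaces are analytic.

**Definition (Moishezon).** A proper morphism $g:\mathcal X\to S$ is *Moishezon* if it is bimeromorphic over $S$ to a projective morphism $\mathcal X'\to S$. We write $X_s=g^{-1}(s)$.

**Definition (fiberwise bimeromorphic).** Families $\mathcal X_1,\mathcal X_2\to S$ are *fiberwise bimeromorphic* if there is a bimeromorphic map $\phi:\mathcal X_1\dashrightarrow\mathcal X_2$ over $S$ that induces a bimeromorphic map $(X_1)_s\dashrightarrow(X_2)_s$ for every $s\in S$. "Induces" means that no component of the fibre over $s$ lies in the indeterminacy locus of $\phi$ and that the restriction of $\phi$ is bimeromorphic.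

For example, $\mathcal X$ and $\mathcal Q$ of Section 1 are fiberwise bimeromorphic. If we blow up a smooth point of $\mathcal Q$ lying on $Q_0$, the result is bimeromorphic to $\mathcal Q$ over $\Delta$, but its fibre over $0$ has a second component, which is contracted to a point. So the blow-down does not induce a bimeromorphic map of fibres over $0$.

**Definition (discrepancy).** Let $Z$ be normal with $K_Z$ $\mathbb Q$-Cartier. A *divisor over $Z$* is a prime divisor $T$ on a smooth $E$ with a proper bimeromorphic map $E\to Z$; we identify it with its strict transforms on higher models. The discrepancy $a(T,Z)$ is the coefficient of $T$ in $K_E-(\text{pull-back of }K_Z)$. It is $0$ if $T$ is not exceptional. For a $\mathbb Q$-Cartier $\mathbb Q$-divisor $D$ and exceptional $T$ put $a(T,Z,D)=a(T,Z)-\operatorname{ord}_TD$. Let $\operatorname{discrep}(Z)$ be the infimum of $a(T,Z)$ over exceptional $T$. Then $Z$ is *canonical*, *terminal*, *log terminal* if all exceptional $T$ have $a(T,Z)\ge0$, $>0$, $>-1$ respectively. For these three conditions (for the last one, with exceptional divisors of simple normal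 crossings) it is enough to check the exceptional divisors on one resolution.

We use toric examples. Let $\mu_r$ act on $\mathbb C^m$ with weights $(w_1,\dots,w_m)$, freely in codimension $1$; the quotient is written $\frac1r(w_1,\dots,w_m)$. Its lattice is $N=\mathbb Z^m+\mathbb Z\frac1r(w_1,\dots,w_m)$. A primitive vector $v=(v_1,\dots,v_m)\in N$ with non-negative entries, at least two of them positive, gives by star subdivision an exceptional divisor $E_v$. A monomial $\prod x_i^{k_i}$ has order $\sum k_iv_i$ along $E_v$. Since $\prod dx_i/x_i$ has a simple pole along every toric divisor, $a(E_v)=\sum v_i-1$. For $\frac12(1,1,1)$ and $v=\frac12(1,1,1)$, the subdivision is a resolution with one exceptional divisor, of discrepancy $\frac12$. So $\frac12(1,1,1)$ is terminal. Similarly, blowing up a threefold ordinary double point resolves it. The discrepancy is $3-2=1$ (from the blow-up of the ambient fourfold and multiplicity $2$). So it is terminal.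

Kollár's Conjecture 5 in "Moishezon morphisms" says: if $g:\mathcal X\to\Delta$ is flat, proper, Moishezon and $X_0$ has only canonical singularities, then $g$ is fiberwise bimeromorphic, possibly over a smaller disc, to a flat projective $g^{\rm p}:\mathcal X^{\rm p}\to\Delta$ with $X_0^{\rm p}$ canonical, $X^{\rm p}_s$ terminal for $s\ne0$, and $K_{\mathcal X^{\rm p}}$ $\mathbb Q$-Cartier. The paper of Jian Chen, Sheng Rao and I-Hsun Tsai, "Characterization of fiberwise bimeromorphism and specialization of bimeromorphic types I: locally Moishezon case" (arXiv:2506.12670, 2025), is the source of the following version with a base change.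

**Conjecture.** Let $g:\mathcal X\to\Delta$ be flat, proper, Moishezon, with $X_0$ having only canonical singularities. Then, after shrinking $\Delta$, there are a surjective morphism $\nu:\tilde\Delta\to\Delta$ from a one-dimensional connected complex manifold and a point $\tau\in\nu^{-1}(0)$ such that $\mathcal X\times_\Delta\tilde\Delta\to\tilde\Delta$ is fiberwise bimeromorphic (possibly after shrinking $\tilde\Delta$ around $\tau$) to a flat projective $g^{\rm p}:\mathcal X^{\rm p}\to\tilde\Delta$ such that (1) $X^{\rm p}_\tau$ has only canonical singularities, (2) $X^{\rm p}_s$ has terminal singularities for $s\ne\tau$, (3) $K_{\mathcal X^{\rm p}}$ is $\mathbb Q$-Cartier.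

In relative dimension $1$ it holds with $\nu=\mathrm{id}$. There $X_0$ is a normal, hence smooth, curve, so $g$ is smooth after shrinking. Through one point on each component of $X_0$ choose a small disc transversal to the fibre. After shrinking, the union of these discs is a divisor of positive degree on every component of every fibre, so it is relatively ample, and $\mathcal X^{\rm p}=\mathcal X$ works. In relative dimension $3$ the conjecture is false.

**Theorem A.** There are flat proper morphisms $g:\mathcal X\to\Delta$ and $f:\mathcal Y\to\Delta$ of relative dimension $3$, fiberwise bimeromorphic (and isomorphic over $\Delta\setminus0$), such that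

* $f$ is projective, $K_{\mathcal Y}$ is $\mathbb Q$-Cartier, $Y_t$ is terminal for $t\ne0$, and $Y_0$ is log terminal with $\operatorname{discrep}(Y_0)=-\frac13$;
* $g$ is Moishezon, and $X_0$ has only terminal singularities ($3$ ordinary double points and $5$ points $\frac12(1,1,1)$).

**Theorem B.** Let $\nu:(\tilde\Delta,\tau)\to(\Delta,0)$ be a non-constant holomorphic map of smooth curves, and let $\mathcal X^{\rm p}\to\tilde\Delta$ be flat and projective with $X^{\rm p}_\tau$ normal and $K_{\mathcal X^{\rm p}}$ $\mathbb Q$-Cartier. Suppose there is a bimeromorphic map over $\tilde\Delta$ between $\mathcal X\times_\Delta\tilde\Delta$ and $\mathcal X^{\rm p}$ inducing a bimeromorphic map of the fibres over $\tau$. Then $a(T,X^{\rm p}_\tau)\le a(T,Y_0)$ for every divisor $T$ over $Y_0$. In particular $\operatorname{discrep}(X^{\rm p}_\tau)\le-\frac13$, and $X^{\rm p}_\tau$ is not canonical. The constant is optimal: $\mathcal Y\times_\Delta\tilde\Delta$ satisfies (2), (3), and its fibre over $\tau$ has $\operatorname{discrep}=-\frac13$.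

**Theorem C.** The conjecture fails in every relative dimension $d\ge3$.

A surjective $\nu$ from a connected $\tilde\Delta$ is non-constant, so Theorems A and B disprove the conjecture; condition (2) is never used. Since $\nu=\mathrm{id}$ is allowed in Theorem B, Conjecture 5 as quoted fails too.

Conventions: discs are shrunk and rescaled freely around $0$ or $\tau$. All families are proper, so after shrinking the relevant sets of divisors or components are finite, and those lying over a single point $\ne0,\tau$ of the base disappear. $\mathcal O(mK)$ is the reflexive sheaf $\omega^{[m]}$. A flat family over a smooth curve is normal near a normal fibre. The next lemma shows that the direction of the map in Theorem B does not matter.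

**Lemma 1.** Let $\phi:\mathcal X_1\dashrightarrow\mathcal X_2$ be a bimeromorphic map over $\tilde\Delta$ between flat proper families with normal fibres over $\tau$, inducing a bimeromorphic map of these fibres. At general points of $(X_1)_\tau$, $\phi$ is a local biholomorphism, and $\phi^{-1}$ is holomorphic at their images. So $\phi^{-1}$ also induces a bimeromorphic map of the fibres over $\tau$.

*Proof.* Let $u\in(X_1)_\tau$ be general and $\xi=\phi(u)$. Then $\phi$ is holomorphic at $u$, the fibres are smooth at $u$ and $\xi$, and $\phi|_{(X_1)_\tau}$ is a local isomorphism at $u$. The total spaces are smooth at $u$ and $\xi$. As $\phi$ commutes with the projection to $\tilde\Delta$, its differential at $u$ is an isomorphism. So $\phi$ is biholomorphic near $u$. The graph of $\phi$ maps properly and bimeromorphically to $\mathcal X_2$, which is normal near $(X_2)_\tau$; its fibre over $\xi$ is connected by Zariski's main theorem. The point $(u,\xi)$ is isolated in this fibre, so it is the whole fibre. Near $\xi$ the graph is thus finite and bimeromorphic over a normal space, hence isomorphic to it,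 and $\phi^{-1}$ is holomorphic at $\xi$. Every component of $(X_2)_\tau$ contains such points $\xi$. $\square$

## 3. Nef canonical class against Fano fibres

Suppose we have built $\mathcal X$ with $X_0$ terminal and a projective $\mathcal Y$ with $Y_0$ not canonical. This refutes nothing yet, because some other projective model might be better. We must show that $\mathcal Y$ is the *best* projective model.

The first attempt is the standard comparison. Let $W$ be a smooth space with projective bimeromorphic maps $p:W\to\mathcal Y$ and $q:W\to\mathcal X^{\rm p}$ over the base, and put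
$$\beta=\sum_G\bigl(a(G,\mathcal Y)-a(G,\mathcal X^{\rm p})\bigr)G\ \equiv\ q^*K_{\mathcal X^{\rm p}}-p^*K_{\mathcal Y}.$$
The negativity lemma says that if $-\beta$ is $q$-nef and $q_*\beta\ge0$, then $\beta\ge0$. If $K_{\mathcal Y}$ is nef on the curves in fibres, then $-\beta$ is $q$-nef. If also $a(G,\mathcal Y)\ge0$ for all $G$, then $q_*\beta\ge0$. So we would get $a(G,\mathcal Y)\ge a(G,\mathcal X^{\rm p})$, and adjunction would carry this to the special fibres.

The argument stops at the word "nef". In our family $\omega_{\mathcal Y}=\mathcal O(-1)$ is anti-ample on fibres, and the very curve $\ell\subset Y_0$ that we modify to get $\mathcal X$ has $K_{\mathcal Y}\cdot\ell=-\frac13$. So nothing makes $-\beta$ $q$-nef.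

The way past this is to replace $K$ by $K+\frac1nD$. Let $D$ be a general hyperplane section of $\mathcal X^{\rm p}$, transported to $\mathcal Y$. On $Y_t$, $t\ne0$, every divisor will be a multiple of $-K$. So for one $n$ the class $K+\frac1nD$ is trivial there, and the nefness problem disappears. The price is that we need $a(G,\mathcal Y)-\frac1n\operatorname{ord}_GD\ge0$ for the divisors $G$ that dominate the base. This is Lemma 4 below, a statement about the single threefold $Y_t$. It is essential that *no* such inequality is needed over $\tau$: the only component of $W_\tau$ that is not contracted by $q$ is the common strict transform of $Y_0$ and $X_\tau^{\rm p}$, and we can normalize a section to have order $0$ there. This is where the hypothesis on the fibres over $\tau$ enters.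

## 4. A family of complete intersections in $\mathbb P(1,1,2,2,3,5)$

Let $\mathbb P=\mathbb P(1,1,2,2,3,5)$ with coordinates $a,x,y_0,y_1,z,w$. Put
$$c=xy_0+ay_1,\qquad \ell=\{a=y_0=y_1=w=0\}=\mathbb P(1,3)_{x,z},\qquad P=(0{:}0{:}0{:}0{:}1{:}0)\in\ell .$$
Let $\mathcal V$ be the space of weighted homogeneous polynomials of degree $10$ vanishing on $\ell$; it is spanned by all monomials of degree $10$ not in $\mathbb C[x,z]$. For general $F\in\mathcal V$ put
$$\mathcal Y=\{tz=c,\ F=0\}\subset\mathbb P\times\Delta. \tag{1}$$
For $t\ne0$ the variable $z=c/t$ can be eliminated. At $t=0$ it becomes free, and a new point $P$ with stabilizer $\mu_3$ appears.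

We write $\hat{\mathcal Y},\hat Y_t,\hat\ell$ for the cones in $\mathbb C^6\setminus0$ (times $\Delta$ for $\hat{\mathcal Y}$). Thus $\mathcal Y=\hat{\mathcal Y}/\mathbb C^*$, and $\mathcal O(n)$ is the sheaf of functions of weight $n$ on the cone. For instance, on $\mathbb P(1,3)_{x,z}$ the section $x$ of $\mathcal O(1)$ vanishes at one point with stabilizer $\mu_3$, so $\deg\mathcal O(1)=\frac13$.

Along $\hat\ell$ write $dF=A_a\,da+A_0\,dy_0+A_1\,dy_1+B\,dw$. The relevant monomials are $az^3,ax^3z^2,ax^6z,ax^9$; $y_ix^2z^2,y_ix^5z,y_ix^8$; $wx^2z,wx^5$. With $x=1$ and $\zeta=z$, $A_a=\alpha_0\zeta^3+\cdots$ is a general cubic, $A_0,A_1$ are general of degree $\le2$, and $B=b_1\zeta+b_2$. Let $\kappa(y_0,y_1,w)$ be the quadratic form coming from the monomials $y_iy_jz^2$, $wy_iz$, $w^2$ of $F$, and let $\gamma$ be the coefficient of $w^2$. For general $F$: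

* (F1) $\gamma\ne0$ and $\alpha_0\ne0$;
* (F2) $b_1\ne0$ and $A_1(-b_2/b_1)\ne0$;
* (F3) $y_1\,\kappa(0,y_1,w)$ has three distinct linear factors;
* (F4) $\{F=0\}\cap\{c=0\}$ is smooth of dimension $4$ outside $\hat\ell\,\cup(zw\text{-plane})$.

Conditions (F1)–(F3) are non-empty open conditions on coefficients of distinct monomials, which vary independently. For (F3): if $\kappa(0,y_1,w)=\beta_0y_1^2+\beta_1y_1w+\gamma w^2$, the condition is $\gamma\neq0$ and $\beta_1^2\ne4\beta_0\gamma$. For (F4): $\{c=0\}$ is singular exactly along the $zw$-plane. Since $a^{10},y_0^5,y_1^5,w^2\in\mathcal V$, the base locus of $\mathcal V$ is $\hat\ell$. Bertini's theorem applies to the base point free system $\mathcal V$ on the smooth variety $\{c=0\}\setminus(\hat\ell\,\cup zw\text{-plane})$.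

**Step 1: $Y_0$ is normal and irreducible.** We first show that $\hat Y_0$ is smooth off the $z$-axis. By (F4) we need only look at the $zw$-plane and $\hat\ell$. The only monomial of degree $10$ in $z,w$ is $w^2$, so on the $zw$-plane $F=\gamma w^2$, and $\hat Y_0$ meets it in the $z$-axis. At points of $\hat\ell$ with $x\ne0$ we have $dc=x\,dy_0$, and $dF$ is independent of it because $(A_1,B)\ne(0,0)$ by (F2).

The closed cone $\hat Y_0\cup0=\{c=F=0\}\subset\mathbb C^6$ has all components of dimension $\ge4$. Outside the two-dimensional sets $\hat\ell$ and the $zw$-plane it has dimension $4$. So it is a complete intersection of dimension $4$, with singular locus of dimension $\le1$. By Serre's criterion it is normal. It is connected, being a cone, hence irreducible. Taking invariants under the finite stabilizers of slices is exact, so the fibre of $\mathcal Y$ over $0$ is the reduced space $\hat Y_0/\mathbb C^*$. It is normal and irreducible.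

**Step 2: smoothness of the total cone and of $\hat Y_t$.** At $t=0$ we have $d(tz-c)=z\,dt-dc$. This and $dF$ are independent wherever $dc,dF$ are. On the $z$-axis $d(tz-c)=z\,dt$ and $dF=\alpha_0z^3\,da$ are independent. So $\hat{\mathcal Y}$ is smooth along $t=0$. Its singular locus is closed and $\mathbb C^*$-invariant, and $\hat{\mathcal Y}/\mathbb C^*\to\Delta$ is proper, so after shrinking $\hat{\mathcal Y}$ is smooth. The critical set of $t$ on $\hat{\mathcal Y}$ is analytic and invariant, and $t$ is locally constant on it. After shrinking, all critical points lie over $t=0$, so $\hat Y_t$ is smooth for $t\ne0$.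

As $t$ is a nonzerodivisor, $\mathcal Y\to\Delta$ is flat, and it is projective by (1). $\mathcal Y$ is normal, as a quotient of a smooth space by finite stabilizers on slices. It is connected: by flatness and properness each component maps onto $\Delta$, and $Y_0$ is connected.

**Step 3: the singular points.** The aim is to list the points with non-trivial stabilizer. These come from sets of weights with a common factor: $\{2,2\}$, $\{3\}$, $\{5\}$.

Points with stabilizer $\mu_2$ have $a=x=z=w=0$ and $F(0,0,y_0,y_1,0,0)=0$, and $tz=c$ holds automatically. At such a point $dF$ involves only $dy_0,dy_1$, because a monomial linear in $a,x,z,w$ with further factors $y_i$ has odd degree; and $dc=y_0\,dx+y_1\,da$. By (F4) $\hat Y_0$ is smooth there, so $dF\ne0$, and the binary quintic $F(0,0,y_0,y_1,0,0)$ has simple roots. So there are exactly five such points; they lie on every $Y_t$ and not on $\ell$. A slice of $\hat Y_t$ at one of them is smooth of dimension $3$ (for $t=0$ too), and $\mu_2$ acts with an isolated fixed point, hence by $-1$ on the tangent space. So they are points $\frac12(1,1,1)$. The group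 $\mu_3$ fixes only the $z$-axis, where $tz=c=0$ forces $t=0$; this is the point $P$. The $w$-axis does not meet $\hat{\mathcal Y}$, since $\gamma\neq0$. To summarize:
$$\begin{gathered}Y_t\ (t\neq0)\text{ and }Y_0\setminus P\text{ each have exactly five singular points,}\\ \text{all of type }\tfrac12(1,1,1)\text{ and none on }\ell.\end{gathered}\tag{2}$$

**Step 4: canonical classes.** The residue $\Omega$ of
$$\frac{da\wedge dx\wedge dy_0\wedge dy_1\wedge dz\wedge dw\wedge dt}{(tz-c)F}$$
is a nowhere vanishing top form on $\hat{\mathcal Y}$, of weight $14-13=1$. Contract it with the Euler field. For a function $h$ of weight $-1$, the product of $h$ with this contraction is invariant and horizontal, so it descends to a top form on the quotient wherever the action is free; all top forms arise this way. The action is free in codimension $1$, so $\omega_{\mathcal Y}=\mathcal O(-1)$. Omitting $dt$, the same argument gives $\omega_{Y_t}=\mathcal O(-1)$. Since the stabilizers have order $1,2,3$, $\mathcal O(30)$ is a line bundle. So $K_{\mathcal Y}$ is $\mathbb Q$-Cartier.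

Now take a base change $t=\sigma^k$ and $\tilde{\mathcal Y}=\{\sigma^kz=c,\ F=0\}$. It is flat over a smooth curve with normal fibres, hence normal. Its cone is smooth off the $z$-axis: at $\sigma=0$ because $dc,dF$ are independent there, and over $\sigma\ne0$ because the base change is étale. On the $z$-axis $\sigma=0$. So the same computation, off a set of codimension $\ge2$, gives
$$\omega_{\tilde{\mathcal Y}}^{[30]}=\mathcal O_{\tilde{\mathcal Y}}(-30),\quad\text{a line bundle.}\tag{3}$$

**Step 5: divisors on $Y_t$, $t\ne0$.** Here we show that every effective Weil divisor on $Y_t$ lies in some $|\mathcal O(n)|$. Eliminating $z=c/t$, $Y_t$ is a quasi-smooth hypersurface $\{G_t=0\}$ of degree $10$ in $\mathbb P(1,1,2,2,5)$, that is, its cone is smooth off $0$. The coefficient of $w^2$ in $G_t$ is $\gamma$. Hence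
$$\mathcal O(1)^3=\tfrac{10}{1\cdot1\cdot2\cdot2\cdot5}=\tfrac12,\tag{4}$$
and $\mathcal O_{Y_t}(2)$ is an ample line bundle.

The ring $R=\mathbb C[a,x,y_0,y_1,w]/(G_t)$ is the coordinate ring of a $4$-dimensional hypersurface with an isolated singularity at $0$. Its local ring at $0$ is factorial by Grothendieck (SGA 2, XI.3.14): a complete intersection local ring that is factorial in codimension $\le3$ is factorial. So a homogeneous prime $\mathfrak p$ of height $1$ is principal at $0$. Thus $\dim\mathfrak p/\mathfrak m\mathfrak p=1$, and graded Nakayama gives one homogeneous generator of $\mathfrak p$. The preimage in the cone of a prime divisor of $Y_t$ is irreducible ($\mathbb C^*$ is connected) and reduced (the action is free in codimension $1$), so it is the zero divisor of a homogeneous element. Sums of such divisors lie in some $|\mathcal O(n)|$.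

## 5. The point $P$ and the discrepancy $-\frac13$

**Step 1: coordinates at $P$.** On the slice $z=1$ we have $t=c$, and $\partial_aF=\alpha_0\ne0$ at the origin, so $a=\eta(x,y_0,y_1,w)$. Therefore $(\mathcal Y,P)$ is $\frac13(1,2,2,2)$ with coordinates $x,y_0,y_1,w$, and $t=xy_0+y_1\eta$.

Give $x,y_0,y_1,w$ the new weights $2,1,1,1$. By equivariance, a monomial of $\eta$ of degree $i$ in $x$ and $j$ in $(y_0,y_1,w)$ has $i+2j\equiv1\pmod3$, so its weight is $2i+j\equiv 2(i+2j)\equiv2\pmod 3$. Pure powers of $x$ do not occur, since $F|_\ell=0$. If we give $a$ the weight $2$, every monomial of $F|_{z=1}$ has weight $\equiv2\pmod3$ in the same way. The monomials of weight $2$ are $a$, $y_iy_j$, $y_iw$, $w^2$ (the monomial $xz^3$ is excluded from $\mathcal V$), so the part of weight $2$ is $\alpha_0a+\kappa$. Hence $\eta=-\alpha_0^{-1}\kappa+(\text{weight}\ge5)$ and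
$$t=\Phi+(\text{weight}\ge6),\qquad \Phi=xy_0+y_1\kappa',\qquad\kappa'=-\alpha_0^{-1}\kappa .\tag{5}$$
$\Phi$ is irreducible: it is linear in $x$, and $y_0\nmid y_1\kappa'$ because $\gamma\ne0$.

**Step 2: a divisor $T$ with $a(T,Y_0)=-\frac13$.** Let $N=\mathbb Z^4+\mathbb Z\frac13(1,2,2,2)$ with standard vectors $e_x,e_1,e_2,e_3$ (for $x,y_0,y_1,w$), and
$$d_1=\tfrac13(2,1,1,1),\qquad d_2=\tfrac13(1,2,2,2),$$
both in $N$, since $d_1=2d_2-e_1-e_2-e_3$. Let $\pi:\mathcal Y^1\to\mathcal Y$ be the star subdivision at $d_1$, that is, the weighted blow-up of $P$. As $N=\mathbb Z^4+\mathbb Zd_1$ and $3d_1=2e_x+e_1+e_2+e_3$, its exceptional divisor is $E_1\cong\mathbb P(2,1,1,1)$. The cones $(d_1,e_x,e_i,e_j)$ are smooth, since they have volume $\frac13$ and $N$ has covolume $\frac13$. So $\mathcal Y^1$ is smooth along $E_1$ minus the vertex $\{y_0=y_1=w=0\}$. We have $K_{\mathcal Y^1}=\pi^*K_{\mathcal Y}+\frac23E_1$, because $\frac53-1=\frac23$, and $\operatorname{ord}_{E_1}t=\frac33=1$ by (5).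

So the strict transform $Y_0'$ of $Y_0$ satisfies $\pi^*Y_0=Y_0'+E_1$. Off the vertex, $Y_0'|_{E_1}$ is $T=\{\Phi=0\}$, reduced and irreducible. Moreover
$$K_{\mathcal Y^1}+Y_0'=\pi^*(K_{\mathcal Y}+Y_0)+\bigl(\tfrac23-1\bigr)E_1 .$$
At the general point of $T$, $Y_0'$ is smooth and transversal to $E_1$. By adjunction,
$$a(T,Y_0)=-\tfrac13 .\tag{6}$$

**Step 3: nothing is worse.** We show $\operatorname{discrep}(Y_0)=-\frac13$. Write $(Y_0,P)=S/\mu_3$ with $S=\{t=0\}\subset\mathbb C^4$. By Step 1 of Section 4, $S$ has an isolated singularity, and $\mu_3$ acts freely off $0$. A linear term of $\eta$ would have $i+2j\equiv1$ and $i+j=1$, so it would be a multiple of $x$, which is excluded. So the quadratic part of $t$ is $xy_0$, of rank $2$. A general hyperplane section of $S$ through $0$ is smooth off $0$ by Bertini, and its quadratic part has rank $2$. So it is a surface singularity of type $A_m$, and $S$ is an isolated cDV point, hence terminal (Reid; Kollár–Mori 5.34). Since $S$ is a hypersurface, discrepancies are integers, so $a(T'',S)\ge1$ for exceptional $T''$.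

For a divisor $T'$ over $Y_0$ with center $P$ there is a $T''$ over $S$ with center $0$ and $a(T',Y_0)+1=\frac1e\bigl(a(T'',S)+1\bigr)$, $e\in\{1,3\}$ (Kollár–Mori 5.20). So $a(T',Y_0)\ge\frac23-1=-\frac13$. Exceptional divisors whose center is not $P$ have positive discrepancy by (2). Together with (6), $Y_0$ is log terminal and $\operatorname{discrep}(Y_0)=-\frac13$.

## 6. Replacing the curve $\ell$ by a plane

The bad divisor $T$ is exceptional over $Y_0$. As with $C$ in Section 1, we want a family whose special fibre contains it as an honest surface. We blow up at $P$ and along the strict transform of $\ell$, and then blow down in other directions.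

**Step 1: toric modification at $P$.** This step produces a smooth model near $P$ and records its intersection numbers. In $\mathcal Y^1$ the cone $(d_1,e_1,e_2,e_3)$, belonging to the vertex of $E_1$, has index $2$, and $d_2=\frac12(d_1+e_1+e_2+e_3)$. So the vertex is a point $\frac12(1,1,1,1)$, and star subdivision at $d_2$ is its blow-up $\mathcal Y^2$, smooth over a neighborhood of $P$. From
$$d_1+e_1+e_2+e_3=2d_2,\qquad e_x+d_2=2d_1$$
we read off the following.

* $E_2\cong\mathbb P^3$ and $E_2|_{E_2}=\mathcal O(-2)$.
* The strict transform of $E_1$, again denoted $E_1$, is the blow-up of $\mathbb P(2,1,1,1)$ at its vertex. It is a $\mathbb P^1$-bundle over $\mathbb P^2_{(y_0:y_1:w)}$ with fibre $f_1$, and $E_1\cdot f_1=-2$, $E_2\cdot f_1=1$. The divisors $E_1$ and $E_2$ meet transversally, and $E_1\cap E_2$ is a section of $E_1\to\mathbb P^2$ and a plane in $E_2$.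
* Near $P$, $\ell$ is the $x$-axis, the orbit closure of the cone $(e_1,e_2,e_3)$. The only cone of the new fan containing it is $(d_2,e_1,e_2,e_3)$. So the strict transform $\Gamma\cong\mathbb P^1$ of $\ell$ meets $E_2$ transversally in one point $o\notin E_1$, and $\Gamma\cap E_1=\emptyset$. The coordinates dual to $(d_2,e_1,e_2,e_3)$ are $x^3,y_0x^{-2},y_1x^{-2},wx^{-2}$ on the slice $z=1$. So near $o$ the ideal of $\Gamma$ is generated, in homogeneous terms, by $y_0/x^2,\ y_1/x^2,\ w/(x^2z)$.

**Step 2: $N_\Gamma\cong\mathcal O(-1)^3$.** This makes the exceptional divisor over $\Gamma$ contractible in a second direction. $\mathcal Y^2$ is smooth along $\Gamma$, because the action is free and $\hat{\mathcal Y}$ is smooth at points of $\hat\ell$ with $x\ne0$.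

*Degree.* We have $a(E_1,\mathcal Y)=\frac23$ and $a(E_2,\mathcal Y)=\frac73-1=\frac43$, and $K_{\mathcal Y}\cdot\ell=-\deg\mathcal O(1)|_\ell=-\frac13$. So $K_{\mathcal Y^2}\cdot\Gamma=-\frac13+\frac43=1$, and $\deg N_\Gamma=-2-1=-3$.

*No sections.* Put $x=1$, $\zeta=z$. Over $\Gamma\setminus o=\mathbb C_\zeta$ a section of $N_\Gamma$ is a tuple of entire functions $(a,y_0,y_1,w,t)$ of $\zeta$ satisfying the linearizations of $tz=y_0+ay_1$ and $F=0$ along $\ell$:
$$y_0=\zeta t,\qquad A_aa+A_0y_0+A_1y_1+Bw=0 .$$
By the generators of the ideal at $o$, regularity at $\zeta=\infty$ means that $y_0,y_1,w/\zeta$ are bounded there. So $y_0,y_1$ are constant and $w$ is a polynomial of degree $\le1$. At $\zeta=0$ the first equation gives $y_0=0$, hence $t=0$. Now $A_aa=-(A_1y_1+Bw)$ is a polynomial of degree $\le2$. So $a$ is entire and rational, hence a polynomial, and $\deg A_a=3$ (by (F1)) forces $a=0$. Then $A_1y_1+Bw=0$. At the zero of $B$ we have $A_1\ne0$ by (F2), so $y_1=0$, and then $w=0$.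

A rank $3$ bundle of degree $-3$ on $\mathbb P^1$ is a sum of line bundles. Without sections, each has degree $\le-1$, so it is $\mathcal O(-1)^3$.

**Step 3: two tools for blowing down.** The first is the theorem of Nakano and Fujiki–Nakano (*On the inverse of monoidal transformation*, Publ. RIMS 6 (1970/71); *Supplement*, ibid. 7 (1971/72)): if a smooth hypersurface $D$ of a complex manifold $M$ is a $\mathbb P^1$-bundle over a compact manifold $Z'$ and $\mathcal O_M(D)$ has degree $-1$ on the fibres, then $M$ is the blow-up of a manifold along a submanifold $\cong Z'$, with exceptional divisor $D\to Z'$. The second tool follows a hypersurface through such a contraction.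

**Lemma 2.** Let $\psi:M\to M'$ be the blow-up of a manifold along a smooth codimension $2$ center $Z'$ with exceptional divisor $D$, and $S\subset M$ a smooth hypersurface meeting $D$ transversally along a section of $D\to Z'$. Then $S'=\psi(S)$ is smooth, $S\cong S'$, and $\psi^*S'=S+D$.

*Proof.* Write $\psi^*S'=S+mD$. Intersecting with a fibre of $D\to Z'$ gives $0=1-m$. So a local equation of $S'$ vanishes to order $1$ along $Z'$ and defines a section of $I_{Z'}/I_{Z'}^2$, whose zero divisor on $D=\mathbb P(N_{Z'})$, as a fibrewise linear form, is $S\cap D$. This contains no full fibre, so the section vanishes nowhere, and $S'$ is smooth along $Z'$. Finally, $S$ is the strict transform of $S'$, that is, the blow-up of $S'$ along the Cartier divisor $Z'$, so $S\cong S'$. $\square$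

**Step 4: one blow-up and three contractions.** We construct $\mathcal X$. All operations take place near compact subsets of the smooth locus.

First, blow up $\Gamma$: $\mathcal Y^\sharp\to\mathcal Y^2$. By Step 2 the exceptional divisor is $D\cong\mathbb P^1\times\mathbb P^2$ with $D|_D=\mathcal O(-1)\boxtimes\mathcal O(-1)$. Contract $D\to\mathbb P^2$: $\psi:\mathcal Y^\sharp\to\mathcal Y^3$.

Second, the strict transform $E_2^\sharp=\mathrm{Bl}_oE_2$ meets $D$ transversally in $\{o\}\times\mathbb P^2$, a section of $D\to\mathbb P^2$. By Lemma 2, $E_2^3:=\psi(E_2^\sharp)\cong\mathrm{Bl}_o\mathbb P^3$, a $\mathbb P^1$-bundle over $\mathbb P^2$ whose fibres are the strict transforms $f_2$ of lines through $o$. As $\Gamma\not\subset E_2$, $E_2^\sharp$ is the pull-back of $E_2$, so $E_2^\sharp\cdot f_2=-2$; and $D\cdot f_2=1$. Hence $E_2^3\cdot f_2=(E_2^\sharp+D)\cdot f_2=-1$. Contract it: $\chi:\mathcal Y^3\to\mathcal Y^4$. Let $Z''\cong\mathbb P^2$ be the image of $E_2^3$.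

Third, $E_1$ is disjoint from $D$, and it meets $E_2^3$ transversally along a plane not through $o$, a section of $E_2^3\to\mathbb P^2$. By Lemma 2, $E_1^4:=\chi(E_1)\cong E_1$, and $E_1^4\cdot f_1=(E_1+E_2^3)\cdot f_1=-2+1=-1$. Contract $E_1^4\to\mathbb P^2$: $\omega:\mathcal Y^4\to\mathcal X$, with image $Z\cong\mathbb P^2$. So $\mathcal X$ is smooth near $Z$.

**Step 5: the family $g$.** Here we check that $\mathcal X$ is a flat, proper, Moishezon family. We have $\psi(D)=\psi(\{o\}\times\mathbb P^2)\subset E_2^3$, and $Z''=\chi(E_1\cap E_2^3)\subset E_1^4$. Hence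
$$\mathcal X\setminus Z\cong\mathcal Y^\sharp\setminus(E_1\cup E_2^\sharp\cup D)\cong\mathcal Y\setminus\ell .\tag{7}$$
The map $\mathcal Y^\sharp\to\mathcal X$ is proper with connected fibres and normal target, so $t$ descends to $g:\mathcal X\to\Delta$. It is proper because $\mathcal Y^\sharp\to\Delta$ is proper and $\mathcal Y^\sharp\to\mathcal X$ is surjective; it is flat because $t$ is a nonzerodivisor. $\mathcal Y^\sharp$ dominates both $\mathcal X$ and the projective $\mathcal Y\to\Delta$, so $g$ is Moishezon.

**Step 6: $X_0$ is terminal.** By (7) and (2), $X_0\setminus Z\cong Y_0\setminus\ell$ is smooth except for five points $\frac12(1,1,1)$. It remains to look near $Z$. Since $\omega$ is the blow-up of $Z$ and $\operatorname{ord}_{E_1}t=1$, $t\in I_Z$ has a nonzero class $dt\in H^0(Z,N_Z^*)$. The divisor $\operatorname{div}(\omega^*t)-E_1^4$ restricts to $E_1^4=\mathbb P(N_Z)$ as the zero divisor of the fibrewise linear form $dt$.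

We compute this divisor on $E_1^4\setminus Z''\cong E_1\setminus E_2=\mathbb P(2,1,1,1)\setminus\{\text{vertex}\}$. Near this set all the maps above are isomorphisms onto neighborhoods in $\mathcal Y^1$. So by (5) the divisor is $\{xy_0+y_1\kappa'=0\}$ there, where $x$ is the linear coordinate on the fibres $\mathbb A^1$ over $u=(y_0{:}y_1{:}w)\in\mathbb P^2$ (on each chart of $\mathbb P^2$, set the corresponding coordinate equal to $1$). Locally on $Z$ choose a frame of $N_Z$ for which $x$ is the ratio of the two fibre coordinates, and write $dt=\lambda_0+\lambda_1x$ with $\lambda_0,\lambda_1$ functions of $u$. The two polynomials $\lambda_0+\lambda_1x$ and $y_1\kappa'+y_0x$ of degree $\le1$ in $x$ have the same divisor, so their quotient is a nowhere vanishing function. For $u$ with $y_0\ne0$ both have degree $1$ with the same root, so the quotient does not depend on $x$; by continuity it never does. Hence $(\lambda_0,\lambda_1)=\varepsilon(u)\,(y_1\kappa',y_0)$ with $\varepsilon$ nowhere zero.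

So the zero scheme of $dt$ on $Z$ is $\{y_0=y_1\kappa(0,y_1,w)=0\}$, three reduced points by (F3). Off these points $X_0$ is smooth along $Z$. At each of them $\lambda_0,\lambda_1$ are local coordinates on $Z$, and with $I_Z=(v_0,v_1)$ we have
$$t=\lambda_0v_0+\lambda_1v_1+O(v^2),$$
where $\lambda_0,\lambda_1,v_0,v_1$ are local coordinates on $\mathcal X$. The Hessian is nondegenerate, so $X_0$ has an ordinary double point there. Thus $X_0$ is normal with terminal singularities. It is irreducible: $Z$ has dimension $2$, so it is nowhere dense in the hypersurface $X_0$, and $X_0\setminus Z\cong Y_0\setminus\ell$.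

Since $Z$ and $\ell$ are nowhere dense in $X_0$ and $Y_0$, and $\mathcal Y^\sharp$ dominates both families, (7) shows that $\mathcal X$ and $\mathcal Y$ are fiberwise bimeromorphic, also after base change. Together with Sections 4 and 5, this proves Theorem A. $\blacksquare$

**Remark.** The passage from $\mathcal Y$ to $\mathcal X$ reverses the sign of $K$. We saw $K_{\mathcal Y}\cdot\ell=-\frac13$. Let $L$ be a line in the plane $\{x=0\}\subset\mathbb P(2,1,1,1)=E_1$, away from the vertex. By (5), $-E_1|_{E_1}$ has degree $3$, so $E_1\cdot L=-3$ and $K_{\mathcal Y^1}\cdot L=\frac23(-3)=-2$. Near $L$ nothing changes up to $\mathcal Y^4$, and $K_{\mathcal Y^4}=\omega^*K_{\mathcal X}+E_1^4$. So $K_{\mathcal X}$ has degree $-2+3=1$ on the line $\omega(L)\subset Z$. Also, $T\to Z$ has degree $1$, because $\Phi$ is linear in $x$: the divisor $T$ of (6) is the strict transform of the surface $Z\subset X_0$.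

## 7. Linear systems on the hypersurface of degree $10$ in $\mathbb P(1,1,2,2,5)$

Everything in this section is algebraic. Let $V=Y_t$ with $t\ne0$.

**Lemma 3.** Let $U$ be smooth and $D\ge0$ a $\mathbb Q$-divisor with $\operatorname{mult}_uD\le1$ for all $u\in U$. Then $a(\mathsf F,U,D)\ge0$ for every exceptional divisor $\mathsf F$ over $U$.

*Proof.* The plan is to reach $\mathsf F$ by blowing up its centers. Put $U_0=U$, $D_0=D$. Given a smooth $U_i$, let $Z_i$ be the center of $\mathsf F$ and $c_i$ its codimension. If $c_i\ge2$, replace $U_i$ by a neighborhood of a general point of $Z_i$, so that $Z_i$ is smooth and every component of $D_i$ has constant multiplicity along $Z_i$. Let $U_{i+1}$ be the blow-up of $Z_i$, with exceptional divisor $E_{i+1}$, and let $D_{i+1}$ be the strict transform of $D_i$. Then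
$$a(\mathsf F,U_{i+1})=a(\mathsf F,U_i)-(c_i-1)\operatorname{ord}_{\mathsf F}E_{i+1}<a(\mathsf F,U_i).$$
These are non-negative integers as the $U_i$ are smooth. So after finitely many steps the center of $\mathsf F$ is a divisor. It lies in the last exceptional divisor $E_m$, so it equals $E_m$.

Multiplicities do not increase. Let $\{\varphi=0\}$ be a component of $D_i$ of multiplicity $m$ along $Z_i$ and at $u\in Z_i$. Since $\varphi\in I_{Z_i}^m$ and $\operatorname{mult}_u\varphi=m$, the degree $m$ part of $\varphi$ in the normal variables is nonzero at $u$. So the strict transform meets the fibre $\mathbb P^{c_i-1}$ over $u$ in a hypersurface of degree $m$, and its multiplicity at each point over $u$ is at most that of this hypersurface, hence $\le m$. Summing over components, $\operatorname{mult}D_{i+1}\le1$ everywhere. Moreover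
$$K_{U_{i+1}}+D_{i+1}=(\text{pull-back of }K_{U_i}+D_i)+(c_i-1-\operatorname{mult}_{Z_i}D_i)E_{i+1},$$
with non-negative coefficient, since $c_i-1\ge1$. Finally $D_m$ does not contain $E_m=\mathsf F$. Adding up, $a(\mathsf F,U,D)=\sum_i(c_i-1-\operatorname{mult}_{Z_i}D_i)\operatorname{ord}_{\mathsf F}E_{i+1}\ge0$. $\square$

**Lemma 4.** Let $p:V'\to V$ be a projective resolution, $\mathcal A$ a base point free linear system on $V'$, and suppose $\Lambda=p_*\mathcal A\subset|\mathcal O_V(n)|$, $n\ge1$. Then $a_{\mathsf F}:=a(\mathsf F,V)-\frac1n\operatorname{ord}_{\mathsf F}\Lambda\ge0$ for every $p$-exceptional prime divisor $\mathsf F$, where $\operatorname{ord}_{\mathsf F}\Lambda=\operatorname{ord}_{\mathsf F}p^*D$ for general $D\in\Lambda$.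

*Proof.* $\Lambda$ has no fixed components, since $\mathcal A$ has none. Put $H=\mathcal O_V(1)=-K_V$, and let $D,D_1,D_2\in\Lambda$ be general. Then $D_1\cdot D_2$ is an effective $1$-cycle with $H\cdot D_1\cdot D_2=n^2/2$ by (4). Suppose $a_{\mathsf F}<0$, that is, $a(\mathsf F,V,\frac1nD)<0$. Let $C=p(\mathsf F)$. There are three possibilities for $C$.

(i) *$C$ is a curve.* $V$ is smooth at general points of $C$. Let $m=\operatorname{mult}_CD$. If $m\le n$, then $\operatorname{mult}_uD\le n$ near a general point of $C$ by semicontinuity, contradicting Lemma 3. So $m>n$, and $D_1\cdot D_2\ge m^2C$. Since $2H$ is an ample line bundle, $2H\cdot C\ge1$. Hence $n^2/2\ge m^2/2>n^2/2$, a contradiction.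

(ii) *$C=v$ is a smooth point.* As before, $m=\operatorname{mult}_vD>n$. The sections $a^2,ax,x^2,y_0,y_1$ of the line bundle $\mathcal O(2)$ have no common zero, because the coefficient of $w^2$ in $G_t$ is $\gamma\ne0$. As $\mathcal O(2)$ is ample, they define a finite morphism. So the members through $v$ have finite base locus, and a general member $S$ through $v$ contains no component of $D_1\cap D_2$. Thus $n^2=S\cdot D_1\cdot D_2\ge m^2>n^2$, a contradiction.

(iii) *$C=v$ is a point $\frac12(1,1,1)$.* Change $y_0,y_1$ linearly so that $v=\{a=x=y_1=w=0\}$. Then $y_0^5$ does not occur in $G_t$, and the coefficient $e$ of $y_0^4y_1$ is nonzero: $\hat Y_t$ is smooth over $v$, and by parity $y_0^4\,dy_1$ is the only possible term of $dG_t$ there. On the slice $y_0=1$ the linear part of $G_t$ is $ey_1$. So $a,x,w$ are coordinates on $V$, and $y_1$, being invariant under $\mu_2$, is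
$$y_1=Q_2(a,x,w)+(\text{order}\ge4),$$
where $w^2$ has coefficient $-\gamma/e\ne0$ in $Q_2$ (the only monomial $w^2y_0^j$ of degree $10$ is $w^2$).

Let $\varphi:U\to V$ be the blow-up of $v$. Here $U$ is smooth along $E\cong\mathbb P^2_{(a:x:w)}$, $K_U=\varphi^*K_V+\frac12E$, $E|_E=\mathcal O(-2)$, $E^3=4$. An even function of order $2j$ in $a,x,w$ has order $j$ along $E$. So $a^2,ax,x^2,y_1$ define sections of $\varphi^*\mathcal O(2)(-E)$. They have no common zero. Indeed, on $E$ they restrict to $a^2,ax,x^2,Q_2$, and $a=x=0$ leaves $Q_2=-(\gamma/e)w^2\ne0$. Off $E$, $a=x=y_1=0$ gives $G_t=\gamma w^2=0$, so the point is $v$. Hence $2\varphi^*H-E$ is nef.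

Write $\varphi^*D=D_U+\epsilon E$ with $D_U$ the strict transform, and similarly for $D_1,D_2$ with the same $\epsilon$. The divisors $D_{1,U},D_{2,U}$ have no common component, and $\varphi^*H\cdot E=0$, so
$$0\le(2\varphi^*H-E)\cdot D_{1,U}\cdot D_{2,U}=(2\varphi^*H-E)(n\varphi^*H-\epsilon E)^2=n^2-4\epsilon^2 .$$
Thus $\epsilon\le n/2$, and $K_U+\frac1nD_U=\varphi^*(K_V+\frac1nD)+(\frac12-\frac\epsilon n)E$ with non-negative coefficient of $E$. So $\mathsf F\ne E$, $\mathsf F$ is exceptional over $U$ with center a proper subset of $E$, and $a(\mathsf F,U,\frac1nD_U)\le a_{\mathsf F}<0$. But $D_U|_E$ is a plane curve of degree $2\epsilon\le n$, so $\operatorname{mult}_uD_U\le n$ for all $u\in E$, hence on a neighborhood of $E$. This contradicts Lemma 3. $\square$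

## 8. Every projective model has smaller discrepancies than $\mathcal Y$

We prove Theorem B. Choose coordinates with $t=\nu(\sigma)=\sigma^k$, and put $\tilde{\mathcal Y}=\mathcal Y\times_\Delta\tilde\Delta$, so $\tilde Y_\tau=Y_0$. By Lemma 1 and (7), composition gives a bimeromorphic $\phi:\tilde{\mathcal Y}\dashrightarrow\mathcal X^{\rm p}$ over $\tilde\Delta$ inducing a bimeromorphic map $Y_0\dashrightarrow X^{\rm p}_\tau$. So $X^{\rm p}_\tau$ is irreducible, and $\mathcal X^{\rm p}$ is normal near $X_\tau^{\rm p}$. Let $T$ be any divisor over $Y_0$.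

**Step 1: a common resolution.** The aim is a smooth $W$ on which the two families, the two special fibres and $T$ can be compared. Let $W$ be a resolution, obtained by blow-ups, of the closure of the graph of $\phi$ in $\tilde{\mathcal Y}\times_{\tilde\Delta}\mathcal X^{\rm p}$, with projections $p:W\to\tilde{\mathcal Y}$ and $q:W\to\mathcal X^{\rm p}$. $W$ is projective over $\tilde\Delta$ and, after shrinking, smooth over $\tilde\Delta\setminus\tau$. Since the targets are normal, $p$ and $q$ are isomorphisms over the complements of closed sets of codimension $\ge2$.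

As $Y_0$ is reduced and irreducible,
$$W_\tau=E+\sum_{G\ne E} m_GG,$$
where $E$ is the strict transform of $Y_0$, with multiplicity one, and all other components are $p$-exceptional. Since $\phi$ induces a bimeromorphic map of the $\tau$-fibres, $q(E)=X^{\rm p}_\tau$. As $q$ is an isomorphism over the general point of $X_\tau^{\rm p}$, $E$ is also the strict transform of $X^{\rm p}_\tau$, and all other components of $W_\tau$ are $q$-exceptional.

We may take $E$ smooth with $T$ a divisor on $E$. By Hironaka's Chow lemma, $T$ appears on the normalization of a blow-up of the projective variety $Y_0$ along an ideal $I_0$ with nowhere dense cosupport. Let $J\subset\mathcal O_{\tilde{\mathcal Y}}$ be the preimage of $I_0$. The strict transform of $Y_0$ in $\mathrm{Bl}_J\tilde{\mathcal Y}$ is $\mathrm{Bl}_{I_0}Y_0$. Let $W$ dominate $\mathrm{Bl}_J\tilde{\mathcal Y}$, and blow up further to make $E$ smooth. Then $E\to\mathrm{Bl}_{I_0}Y_0$ factors through the normalization, and $T$ is a divisor on $E$.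

**Step 2: the fibres over $s\ne\tau$.** We need $W_s$ to be a resolution of $\tilde Y_s$. The set over which $p$ is not an isomorphism has dimension $\le2$ and, after shrinking, no component inside $\tilde Y_s$ for $s\ne\tau$. So it meets $\tilde Y_s$ in codimension $\ge2$. $W_s$ is smooth, and it is connected, because $p$ has connected fibres and $\tilde Y_s$ is connected (the fibres of $f$ near $Y_0$ are connected, as $Y_0$ is reduced and connected). Hence $p_s:W_s\to\tilde Y_s=Y_{s^k}$ is a projective resolution, and push-forward of divisors by $p$ is compatible with push-forward by $p_s$. In the same way $q_s$ is bimeromorphic onto $X^{\rm p}_s$ after shrinking.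

**Step 3: the linear system and the number $n$.** After shrinking, $\mathcal X^{\rm p}\subset\mathbb P^M\times\tilde\Delta$. Let $A$ be the hyperplane bundle and $\mathfrak L$ the base point free system of hyperplane sections. For a general $D\in\mathfrak L$ put $D_W=q^*D$ and $D_{\tilde{\mathcal Y}}=p_*D_W$. Then $D_W$ contains neither $E$ nor any $p$- or $q$-exceptional divisor. By Step 5 of Section 4, for $s\ne\tau$ the members of $p_{s*}(q^*\mathfrak L|_{W_s})$ lie in $|\mathcal O(n)|$, where by (4) and the projection formula
$$\frac n2=\bigl(p_s^*\mathcal O(1)\bigr)^2\cdot q^*A|_{W_s}.$$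
This is independent of $s$, because $W\to\tilde\Delta$ is smooth over $\tilde\Delta\setminus\tau$, and $p^*\mathcal O(30)$ and $q^*A$ are line bundles on $W$.

We have $n\ge1$. Otherwise $q^*A|_{W_s}=\mathcal O(D')$ with $D'\ge0$ $p_s$-exceptional. The sections of $\mathcal O(D')$ are holomorphic functions on $\tilde Y_s$ off a set of codimension $\ge2$, hence constants; but $\mathfrak L$ separates general points of $W_s$.

**Step 4: a section $\theta$ of $L=\mathcal O_W(30nK_W)\otimes q^*A^{30}$.** This section expresses the triviality of $K+\frac1nD$ on all of $\tilde{\mathcal Y}$. Fix $s\ne\tau$ and take $D'$ general in $q^*\mathfrak L|_{W_s}$. Then $D'$ contains no $p_s$-exceptional divisor, so by Lemma 4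
$$K_{W_s}+\tfrac1nD'=p_s^*\bigl(K_{\tilde Y_s}+\tfrac1np_{s*}D'\bigr)+\sum a_{\mathsf F}\mathsf F,\qquad a_{\mathsf F}\ge0 .$$
The divisor $30nK_{\tilde Y_s}+30p_{s*}D'$ is Cartier and $\sim0$. So $L|_{W_s}\cong\mathcal O(\sum30na_{\mathsf F}\mathsf F)$ with integers $30na_{\mathsf F}\ge0$, and $h^0(W_s,L|_{W_s})\ge1$. Let $\varpi:W\to\tilde\Delta$ be the projection. Outside a discrete set $\varpi_*L\otimes\mathbb C(s)\to H^0(W_s,L|_{W_s})$ is an isomorphism (Grauert), so $\varpi_*L\ne0$. It is coherent on a Stein curve, so there is $0\ne\theta\in H^0(W,L)$.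

Since $\operatorname{ord}_E\sigma=1$, we may divide by $\sigma^{\operatorname{ord}_E\theta}$. *Now $\operatorname{ord}_E\theta=0$*, and $\theta$ is holomorphic off $W_\tau$, possibly with poles along components of $W_\tau$ other than $E$. After shrinking, $\theta|_{W_s}\ne0$ for all $s\ne\tau$.

**Step 5: $\operatorname{div}\theta$ is $p$-exceptional.** We use this to compare $K_W+\frac1nD_W$ with its push-forward. For $s\ne\tau$, the push-forward of $\theta|_{W_s}$ to $\tilde Y_s$ is a nonzero section of a trivial sheaf $\mathcal O(30nK_{\tilde Y_s}+30p_{s*}(D_W|_{W_s}))$, that is, a nonzero constant. So $\operatorname{div}(\theta|_{W_s})$ is $p_s$-exceptional. Let $G$ be a component of $\operatorname{div}\theta$. If $G\subset W_\tau$, then $G\ne E$, so $G$ is $p$-exceptional. Otherwise $p(G)\cap\tilde Y_s$ has dimension $\le1$ for general $s$, so $\dim p(G)\le2$, and again $G$ is $p$-exceptional.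

Thus $\theta$ induces a nowhere vanishing section, off a set of codimension $\ge2$, of the reflexive sheaf $\mathcal O_{\tilde{\mathcal Y}}(30nK_{\tilde{\mathcal Y}}+30D_{\tilde{\mathcal Y}})$, hence a trivialization of it. Since $30K_{\tilde{\mathcal Y}}$ is Cartier by (3), $30D_{\tilde{\mathcal Y}}$ is Cartier, and
$$K_W+\tfrac1nD_W=p^*\bigl(K_{\tilde{\mathcal Y}}+\tfrac1nD_{\tilde{\mathcal Y}}\bigr)+\sum_Ga_GG,\qquad a_G=\tfrac1{30n}\operatorname{ord}_G\theta .\tag{8}$$
Since $D_W$ contains no exceptional divisor, for $p$-exceptional $G$ we get $a_G=a(G,\tilde{\mathcal Y})-\frac1n\operatorname{ord}_G(p^*D_{\tilde{\mathcal Y}})\le a(G,\tilde{\mathcal Y})$. If $G$ is not $p$-exceptional, $a(G,\tilde{\mathcal Y})=0=a_G$.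

**Step 6: comparison with $\mathcal X^{\rm p}$.** We bound $a_G$ from below. Let $rK_{\mathcal X^{\rm p}}$ be Cartier. On the set over which $q$ is an isomorphism, whose complement has codimension $\ge2$, $\theta^r$ induces a meromorphic section $\theta^{\rm p}$ of the line bundle $\mathcal O(30nrK_{\mathcal X^{\rm p}}+30rD)$. It is holomorphic off $X^{\rm p}_\tau$, and its order along the irreducible divisor $X^{\rm p}_\tau$ is $r\operatorname{ord}_E\theta=0$; all other components of $W_\tau$, where $\theta$ may have poles, are $q$-exceptional. By normality $\theta^{\rm p}$ is a holomorphic section on $\mathcal X^{\rm p}$, so $\operatorname{div}(q^*\theta^{\rm p})\ge0$. As $D_W=q^*D$,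
$$K_W+\tfrac1nD_W=q^*\bigl(K_{\mathcal X^{\rm p}}+\tfrac1nD\bigr)+\sum_Ga(G,\mathcal X^{\rm p})G,$$
and therefore $\operatorname{div}(\theta^r)=\operatorname{div}(q^*\theta^{\rm p})+30nr\sum_Ga(G,\mathcal X^{\rm p})G$. Together with Step 5,
$$a(G,\tilde{\mathcal Y})\ \ge\ a_G\ \ge\ a(G,\mathcal X^{\rm p})\qquad\text{for all prime divisors }G\subset W .\tag{9}$$

**Step 7: adjunction to $E$.** This step carries (9) from the total spaces to the special fibres. $W_\tau$ is the pull-back of both $\tilde Y_\tau$ and $X^{\rm p}_\tau$. With $m_G=0$ if $G\not\subset W_\tau$,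
$$K_W+E=p^*(K_{\tilde{\mathcal Y}}+\tilde Y_\tau)+\sum_{G\ne E}(a(G,\tilde{\mathcal Y})-m_G)G=q^*(K_{\mathcal X^{\rm p}}+X^{\rm p}_\tau)+\sum_{G\ne E}(a(G,\mathcal X^{\rm p})-m_G)G .$$
The special fibres are normal Cartier divisors, and the total spaces are smooth at their smooth points. So the Poincaré residue of a local generator of a multiple $m(K+\text{fibre})$ is a generator of $mK_{\text{fibre}}$ in codimension $1$ on the fibre, hence everywhere. In particular $K_{X^{\rm p}_\tau}$ is $\mathbb Q$-Cartier. The pull-back of such a generator to $W$ is a meromorphic section of $m(K_W+E)$ whose residue along $E$ is the pull-back of the residue on the fibre, since this holds at general points of $E$. Hence, as divisors on $E$, with $p_E=p|_E$ and $q_E=q|_E$,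
$$K_E-p_E^*K_{Y_0}=\sum_{G\ne E}(a(G,\tilde{\mathcal Y})-m_G)G|_E,\qquad K_E-q_E^*K_{X^{\rm p}_\tau}=\sum_{G\ne E}(a(G,\mathcal X^{\rm p})-m_G)G|_E .$$
Taking the coefficient of $T$ and subtracting, the terms $m_G$ cancel:
$$a(T,Y_0)-a(T,X^{\rm p}_\tau)=\sum_{G\ne E}\bigl(a(G,\tilde{\mathcal Y})-a(G,\mathcal X^{\rm p})\bigr)\operatorname{ord}_T(G|_E)\ \ge\ 0$$
by (9).

**Step 8: the conclusion.** For the $T$ of Section 5, (6) gives $a(T,X^{\rm p}_\tau)\le-\frac13<0$. So $T$ is exceptional over $X^{\rm p}_\tau$, $\operatorname{discrep}(X^{\rm p}_\tau)\le-\frac13$, and $X^{\rm p}_\tau$ is not canonical. For optimality: $\tilde{\mathcal Y}$ is projective over $\tilde\Delta$ and fiberwise bimeromorphic to $\mathcal X\times_\Delta\tilde\Delta$. It has $\mathbb Q$-Cartier canonical class by (3), terminal fibres over $s\ne\tau$ by (2), and $\tilde Y_\tau=Y_0$ has $\operatorname{discrep}=-\frac13$. This proves Theorem B, and the conjecture is disproved. $\blacksquare$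

**Remark.** Projectivity is essential in Theorem B. The family $\mathcal X$ itself is flat with $X_0$ normal and $K_{\mathcal X}$ $\mathbb Q$-Cartier (it is smooth near $Z$, and $\mathcal X\setminus Z\cong\mathcal Y\setminus\ell$), and $a(T,X_0)=0$ because $T$ is the strict transform of $Z$. So Theorem B with $\nu=\mathrm{id}$ shows that $g$ is not projective over any disc around $0$. In the proof, projectivity of $\mathcal X^{\rm p}$ supplies the system $\mathfrak L$.

## 9. Products with abelian varieties

We prove Theorem C. The case $d=3$ is done. For $d>3$ let $B$ be an abelian variety of dimension $d-3$, and consider $\mathcal X\times B\to\Delta$. It is flat, proper and Moishezon, and $X_0\times B$ is terminal. Suppose that after a base change $\nu$ there is an $\mathcal X^{\rm p}$ as in the conjecture. The difficulty is that $\mathcal X^{\rm p}$ comes with no map to $B$, so at first we cannot restrict it to a point of $B$ and apply Theorem B. We construct such a map.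

With $\tilde{\mathcal Y}$ as before, Lemma 1 and (7) give a bimeromorphic $\phi:\tilde{\mathcal Y}\times B\dashrightarrow\mathcal X^{\rm p}$ over $\tilde\Delta$ that induces a bimeromorphic map $Y_0\times B\dashrightarrow X^{\rm p}_\tau$. As in Section 8, $\mathcal X^{\rm p}$ is normal near $X^{\rm p}_\tau$, and $X^{\rm p}_\tau$ is irreducible. Let $W$ be a resolution of the closure of the graph of $\phi$, obtained by blow-ups, so that $q:W\to\mathcal X^{\rm p}$ is projective. Let $\beta:W\to\tilde{\mathcal Y}\times B\to B$ be the induced map, and $E\subset W$ the strict transform of $X^{\rm p}_\tau$, taken smooth.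

**Step 1: $R^1q_*\mathcal O_W=0$ and $q_*\mathcal O_W=\mathcal O_{\mathcal X^{\rm p}}$ near $X^{\rm p}_\tau$.** This will allow $\beta$ to descend. $X^{\rm p}_\tau$ is projective and canonical, hence has rational singularities and is Cohen–Macaulay (Kollár–Mori 5.22). So $\mathcal X^{\rm p}$ is Cohen–Macaulay near $X^{\rm p}_\tau$. By Grauert–Riemenschneider vanishing (analytic case: Takegoshi, Math. Ann. 271 (1985)), $R^iq_*\omega_W=0$ for $i>0$. From $0\to\omega_W\to\omega_W(E)\to\omega_E\to0$ we get a surjection
$$q_*\omega_W(E)\to q_*\omega_E=\omega_{X^{\rm p}_\tau}.$$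
Since $E\le W_\tau=\operatorname{div}\sigma$, we have $q_*\omega_W(E)\subset\sigma^{-1}q_*\omega_W\subset\sigma^{-1}\omega_{\mathcal X^{\rm p}}$. The residue identifies $\sigma^{-1}\omega_{\mathcal X^{\rm p}}/\omega_{\mathcal X^{\rm p}}$ with $\omega_{X^{\rm p}_\tau}$, compatibly with the surjection, as one sees at general points. So $q_*\omega_W(E)+\omega_{\mathcal X^{\rm p}}=\sigma^{-1}\omega_{\mathcal X^{\rm p}}$. Multiplying by $\sigma$ and using $\sigma q_*\omega_W(E)\subset q_*\omega_W$,
$$q_*\omega_W+\sigma\,\omega_{\mathcal X^{\rm p}}=\omega_{\mathcal X^{\rm p}} .$$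
By Nakayama, $q_*\omega_W=\omega_{\mathcal X^{\rm p}}$ near $X^{\rm p}_\tau$. By relative duality (Ramis–Ruget–Verdier),
$$Rq_*\mathcal O_W=R\mathcal Hom(Rq_*\omega_W,\omega_{\mathcal X^{\rm p}})=R\mathcal Hom(\omega_{\mathcal X^{\rm p}},\omega_{\mathcal X^{\rm p}})=\mathcal O_{\mathcal X^{\rm p}} .$$

**Step 2: $\beta$ descends to a holomorphic $\rho:\mathcal X^{\rm p}\to B$ (after shrinking).** We show that $\beta$ is constant on the fibres of $q$. Otherwise some connected projective fibre $q^{-1}(\xi)$ contains a compact curve with normalization $C$ such that $C\to B$ is non-constant. For a small Stein neighborhood $U$ of $\xi$, Step 1 gives $H^1(q^{-1}(U),\mathcal O)=0$. By the exponential sequence, line bundles on $q^{-1}(U)$ with zero Chern class are trivial. Pull-backs of elements of $\operatorname{Pic}^0(B)$ have zero Chern class, so $\operatorname{Pic}^0(B)\to\operatorname{Pic}^0(C)$ is zero. But a non-constant $C\to B$ induces a nonzero map $\mathrm{Jac}(C)\to B$, hence a nonzero dual map $\operatorname{Pic}^0(B)\to\operatorname{Pic}^0(C)$, a contradiction. So $\beta$ is constant on the fibres of $q$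 and descends to a continuous map $\rho$. It is holomorphic because $q_*\mathcal O_W=\mathcal O_{\mathcal X^{\rm p}}$. By construction, $\rho\circ\phi$ is the projection to $B$.

**Step 3: the fibre $F_b=\rho^{-1}(b)\cap X^{\rm p}_\tau$ is canonical for general $b$.** This will give the contradiction at the end. The map $\rho:X^{\rm p}_\tau\to B$ is a surjective morphism of projective varieties, because $\rho\circ\phi$ is the projection. As a general fibre of a surjective morphism from a normal variety, $F_b$ is scheme-theoretically normal, of pure dimension $3$. The map $\phi$ identifies dense Zariski open subsets of $Y_0\times B$ and $X^{\rm p}_\tau$ over $B$, whose complements meet the fibres over general $b$ in dimension $<3$. So $F_b$ is irreducible and bimeromorphic to $Y_0$.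

Let $r_M:M\to X^{\rm p}_\tau$ be a resolution with exceptional divisors $E_i$ and discrepancies $a_i\ge0$. For general $b$ the fibre $M_b$ is smooth, and $r_b:M_b\to F_b$ is bimeromorphic. Since $M_b$ has trivial normal bundle,
$$K_{M_b}=K_M|_{M_b}=r_b^*(K_{X^{\rm p}_\tau}|_{F_b})+\sum a_iE_i|_{M_b},$$
and $E_i|_{M_b}$ is exceptional over $F_b$, because $r_M(E_i)$ has codimension $\ge2$ and meets a general $F_b$ in codimension $\ge2$. Here $F_b$ is cut out locally by $d-3$ functions that form a regular sequence. So at smooth points of $F_b$ the variety $X^{\rm p}_\tau$ is smooth, and the normal bundle of $F_b$ is trivial. Thus $K_{X^{\rm p}_\tau}|_{F_b}$ and $K_{F_b}$ agree in codimension $1$, hence as $\mathbb Q$-Cartier classes. So $F_b$ is canonical.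

**Step 4: the family $\mathcal X^{\rm p}_b=\rho^{-1}(b)$ satisfies the hypotheses of Theorem B.** Fix a general $b$.

*Flat and projective with normal special fibre.* $\mathcal X^{\rm p}_b$ is cut out locally by $d-3$ functions. Together with $\sigma$ they form a regular sequence at points of $F_b$, because $\mathcal X^{\rm p}$ is Cohen–Macaulay of dimension $d+1$ and $\dim F_b=3$. So $\sigma$ is a nonzerodivisor on $\mathcal X^{\rm p}_b$ near $F_b$. After shrinking $\tilde\Delta$, $\mathcal X^{\rm p}_b$ is flat and projective over $\tilde\Delta$, with normal special fibre $F_b$. In particular it is normal.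

*Canonical class.* At regular points of $\mathcal X^{\rm p}_b$, $\mathcal X^{\rm p}$ is regular, again because $\mathcal X^{\rm p}_b$ is cut out by a regular sequence, and the normal bundle of $\mathcal X^{\rm p}_b$ is trivial. So, if $rK_{\mathcal X^{\rm p}}$ is Cartier, the line bundle $\mathcal O(rK_{\mathcal X^{\rm p}})|_{\mathcal X^{\rm p}_b}$ and $\mathcal O(rK_{\mathcal X^{\rm p}_b})$ agree in codimension $1$, hence are equal. Therefore $K_{\mathcal X^{\rm p}_b}$ is $\mathbb Q$-Cartier.

*The bimeromorphic map.* By Lemma 1, $\phi$ is a local biholomorphism at general points of $Y_0\times B$, and $\phi^{-1}$ is holomorphic at their images; the indeterminacy loci of $\phi$ and $\phi^{-1}$ meet $Y_0\times B$ and $X^{\rm p}_\tau$ in nowhere dense analytic sets. So for general $b$ these loci meet $Y_0\times\{b\}$ and $F_b$ in nowhere dense sets. Near $\tau$ both $\tilde{\mathcal Y}$ and $\mathcal X^{\rm p}_b$ are irreducible, being normal with connected special fibre. So the loci are also nowhere dense in $\tilde{\mathcal Y}\times\{b\}$ and $\mathcal X^{\rm p}_b$. As $\rho\circ\phi$ is the projection to $B$,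 $\phi$ and $\phi^{-1}$ restrict to meromorphic maps between $\tilde{\mathcal Y}\times\{b\}$ and $\mathcal X^{\rm p}_b$. Their graphs are irreducible of dimension $4$ and coincide near general points of $Y_0\times\{b\}$, hence coincide. So $\phi$ restricts to a bimeromorphic map $\tilde{\mathcal Y}\dashrightarrow\mathcal X^{\rm p}_b$ over $\tilde\Delta$ (its graph is a component of the fibre over $b$ of the graph of $\phi$), and it induces a bimeromorphic map $Y_0\dashrightarrow F_b$. Composing with the isomorphism (7), we get a bimeromorphic map from $\mathcal X\times_\Delta\tilde\Delta$ to $\mathcal X^{\rm p}_b$ inducing a bimeromorphic map $X_0\dashrightarrow F_b$.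

**Step 5: contradiction.** Theorem B, applied to $\mathcal X^{\rm p}_b\to\tilde\Delta$, gives $\operatorname{discrep}(F_b)\le-\frac13$. But $F_b$ is canonical by Step 3. So no such $\mathcal X^{\rm p}$ exists, for any $\nu$, and the conjecture fails in every relative dimension $d\ge3$. $\blacksquare$
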